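# Splitting several elements at once in a Cuntz semigroup

## Six numbers with a ceiling

Take the set $E_4=\{0,1,2,3,4,\infty\}$ with its usual order. Add as usual, except that a sum exceeding $4$ is declared to be $\infty$. So $1+3=4$ and $2+2=4$, but $2+3=\infty$, and
$$4+4=\infty=4+1 .$$

Read $x\le y$ as "$x$ fits inside $y$". The displayed equality then says that two copies of $4$ fit inside a $4$ together with a $1$. Try to see how. Split each copy into a part that goes into the $4$ and a part that goes into the $1$. The part that goes into the $1$ is at most $1$, so the other part is at least $3$, because $w+1\ge4$ forces $w\ge3$ in $E_4$. This happens for both copies, so the two large parts, each at least $3$, should fit *together* into the $4$. But $3+3=\infty\not\le4$.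

For a single copy there is no trouble: $4\le 3+1$, with $3\le4$ and $1\le1$. The conflict appears only when we demand that both copies be split at the same time. Is this a fair demand? It depends on where the numbers come from. If they are sizes of positive elements in a $\mathrm C^*$-algebra, we have to find out what can be split simultaneously there.

Now refine the scale. Fix a prime $p$ and put $E_{p^k}=\{0,1,\dots,p^k,\infty\}$, where a sum exceeding $p^k$ equals $\infty$. For $k\le s$ the order-embedding $E_{p^k}\to E_{p^s}$ given by $1\mapsto p^{s-k}$ replaces the unit by a unit $p^{s-k}$ times finer. If we write $j\in E_{p^k}$ as the fraction $j/p^k$, these maps become inclusions, and the ceiling is always $1$. The Fraïssé limit of this system is a semigroup $\mathcal E_p$, described explicitly below. Our question, which comes from Laurent Cantier and Eduard Vilalta, "Fraïssé Theory for Cuntz semigroups", arXiv:2308.15792 (2023), is whether $\mathcal E_p$ is the Cuntz semigroup of some $\mathrm C^*$-algebra. The answer is no, for every $p$, and the reason is the conflict we have just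 met.

## Cuntz semigroups, and the semigroup $\mathcal E_p$

**Cuntz comparison.** Let $A$ be a $\mathrm C^*$-algebra and $B=A\otimes\mathcal K$, where $\mathcal K$ is the algebra of compact operators on $\ell^2$. For $a,b\in B_+$ write $a\precsim b$ if there are $t_k\in B$ with $t_k^*bt_k\to a$, and $a\sim b$ if $a\precsim b\precsim a$. The class of $a$ is $[a]$, the set of classes is $\mathrm{Cu}(A)$, ordered by $\precsim$, and $[a]+[b]$ is the class of $a'+b'$ for orthogonal representatives $a'\sim a$, $b'\sim b$. We write $\mathrm{her}(a)=\overline{aBa}$, and $(a-\varepsilon)_+$ for the result of applying $s\mapsto\max(s-\varepsilon,0)$ to $a$. No separability or unit is assumed unless stated.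

**Way-below relation.** In an ordered set with suprema of increasing sequences, $x'\ll x$ means: whenever $(s_n)$ is increasing with $\sup s_n\ge x$, some $s_n\ge x'$. An element with $x\ll x$ is called compact.

For example, in $\overline{\mathbb N}=\{0,1,2,\dots,\infty\}$ every finite $n$ is compact, and $\infty=\sup n$ is not. In $[0,\infty]$ only $0$ is compact.

**$\mathrm{Cu}$-semigroup.** This is a commutative ordered monoid with least element $0$ in which increasing sequences have suprema, every element is the supremum of a sequence $x_1\ll x_2\ll\cdots$, the relation $\ll$ is compatible with addition, and $\sup(x_n+y_n)=\sup x_n+\sup y_n$ for increasing sequences. Every $\mathrm{Cu}(A)$ is one. Suprema and $\ll$ are determined by the order, so an isomorphism of ordered monoids between $\mathrm{Cu}$-semigroups is an isomorphism of $\mathrm{Cu}$-semigroups.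

We use the following standard facts about $B$.

* (S1) If $a,b\ge0$ and $\|a-b\|<\varepsilon$, there is a contraction $d$ with $(a-\varepsilon)_+=d^*bd$; in particular $(a-\varepsilon)_+\precsim b$. (Kirchberg–Rørdam, *Infinite non-simple C\*-algebras: absorbing the Cuntz algebra $\mathcal O_\infty$*, Lemma 2.2.)
* (S2) $[a]=\sup_{\varepsilon>0}[(a-\varepsilon)_+]$ and $[(a-\varepsilon)_+]\ll[a]$. Hence if $x'\ll[a]$, then $x'\le[(a-\varepsilon)_+]$ for some $\varepsilon>0$. Also $r^*br\precsim b$; $[a+b]\le[a]+[b]$, with equality if $a\perp b$; $a\in\mathrm{her}(b)$ implies $a\precsim b$, and in particular $0\le a\le b$ implies $a\precsim b$. If $f,g\ge0$ are continuous, vanish at $0$, and $g>0$ wherever $f>0$ on the spectrum of $a$, then $f(a)\precsim g(a)$.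
* (S3) Finitely many elements of $\mathrm{Cu}(A)$ have pairwise orthogonal representatives in $B$: take isometries $s_i\in 1\otimes\mathcal B(\ell^2)$ with orthogonal ranges and replace $a_i$ by $s_ia_is_i^*\sim a_i$.
* (S4) The class of a projection $e$ is compact, since $(e-\frac12)_+=\frac12e\sim e$ and $[(e-\frac12)_+]\ll[e]$. If $e,f$ are projections with $e\precsim f$, then $e$ is Murray–von Neumann equivalent to a projection $e'\le f$: choose $t$ with $\|e-t^*ft\|<\frac12$, so by (S1) $\frac12e=d^*t^*ftd$ for some $d$. With $s=\sqrt2\,ftd$ we get $s^*s=e$, and $e'=ss^*$ is a projection with $fe'=e'$.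

**The semigroup $S_p$.** Let $S_p=\mathbb N[\frac1p]\sqcup(0,\infty]$. Its elements are the compact elements $a_c$, where $a=m/p^k$ with $m,k\in\mathbb N$, and the soft elements $t\in(0,\infty]$. The sum is the sum of the underlying numbers; it is compact if both summands are, and soft otherwise. The order is the usual one among compact and among soft elements, while
$$t\le a_c\iff t\le a,\qquad a_c\le t\iff a<t .$$

So for $a>0$ the soft $a$ sits immediately below $a_c$. For instance, with $p=2$, the soft $\frac12$ is strictly smaller than $(\frac12)_c$, and $(\frac12)_c$ is strictly smaller than every soft $t>\frac12$. Soft elements arise as suprema: if $a_n$ in $\mathbb N[\frac1p]$ increase strictly to $t$, then a soft $s$ is an upper bound of all $(a_n)_c$ exactly when $s\ge t$, and a compact $b_c$ exactly when $b\ge t$, that is, $b_c\ge t$. So $\sup(a_n)_c$ is the soft $t$.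

**The semigroup $\mathcal E_p$.** Explicitly,
$$\mathcal E_p\cong\bigl\{x\in\mathbb N[\tfrac1p]\sqcup(0,1]\;\big|\;x\le1_c\bigr\}\cup\{\infty\},$$
where $\infty$ is the greatest element of $S_p$. Order and sum are those of $S_p$ with one exception: $x+y=\infty$ whenever this sum is strictly greater than $1_c$ in $S_p$. The element $j\in E_{p^k}$ appears in $\mathcal E_p$ as $(j/p^k)_c$.

For $x\ne\infty$ in $\mathcal E_p$ let $|x|\in[0,1]$ be its underlying number. The order is total, because for a mixed pair either $t\le a$ or $a<t$. If $x\ne0$, then some multiple of $x$ is $\infty$, since $|x|>0$; so $\mathcal E_p$ is simple, meaning that $\sup_n nx$ is the greatest element for every $x\neq 0$. Moreover $\infty\ll\infty$ in $\mathcal E_p$: an increasing sequence that avoids $\infty$ is bounded by $1_c$. It is known that $\mathcal E_p$ satisfies the extra axioms (O5)–(O8) that the Cuntz semigroup of any $\mathrm C^*$-algebra satisfies, so those axioms do not decide the question.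

## One element can be split in $\mathcal E_p$, two cannot

Of these axioms, the one that speaks about splitting is (O6): if $x'\ll x\le y+z$, there are $w,v$ with
$$x'\le w+v,\qquad w\le x,\ w\le y,\qquad v\le x,\ v\le z .$$
A sensible first attempt to exclude $\mathcal E_p$ applies (O6) to the refined version of our opening example: $1_c+1_c=\infty=1_c+(\frac1N)_c$ with $N=p^k$. For each copy of $1_c$ separately, (O6) asks for $w\le1_c$ and $v\le(\frac1N)_c$ with $1_c\le w+v$. The elements $w=(1-\frac1N)_c$ and $v=(\frac1N)_c$ do this, so there is no contradiction. The attempt stops here: (O6) bounds each $w$ by $y$ on its own, and says nothing about the sum of the two $w$'s. What we need is a version for several elements with a bound on that sum.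

**Theorem 1.** Let $A$ be a $\mathrm C^*$-algebra, $x_1,\dots,x_n,y,z\in\mathrm{Cu}(A)$ with $x_1+\dots+x_n\le y+z$, and $x_i'\ll x_i$. Then there are $w_i,z_i\in\mathrm{Cu}(A)$ with
$$x_i'\le w_i+z_i,\qquad w_i\le x_i,\quad z_i\le x_i,\quad z_i\le z\quad(1\le i\le n),\qquad w_1+\dots+w_n\le y .$$

For $n=1$ this is (O6). The treatment of $y$ and $z$ is deliberately asymmetric: the $w_i$ share $y$, whereas each $z_i$ may use all of $z$. Test the statement on $\mathrm{Cu}(\mathbb C)=\overline{\mathbb N}$ with finite values and $x_i'=x_i$. Put $z_i=\min(x_i,z)$ and $w_i=x_i-z_i$. If no $x_i$ exceeds $z$, all $w_i$ vanish. Otherwise at least one summand loses the full $z$, so $\sum w_i\le\sum x_i-z\le y$.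

We first see what Theorem 1 does for $\mathcal E_p$.

**Theorem 2.** $\mathcal E_p\not\cong\mathrm{Cu}(A)$ for every prime $p$ and every $\mathrm C^*$-algebra $A$.

**Proof of Theorem 2 from Theorem 1.** Suppose $\mathrm{Cu}(A)\cong\mathcal E_p$. Choose $k$ with $N:=p^k\ge3$, and put $x_1=x_2=y=1_c$, $z=(\frac1N)_c$. In $S_p$ both $1_c+1_c=2_c$ and $1_c+(\frac1N)_c=(1+\frac1N)_c$ are strictly greater than $1_c$, so in $\mathcal E_p$ we have $x_1+x_2=\infty=y+z$.

Next, $1_c\ll1_c$ in $\mathcal E_p$. Let $(s_n)$ be increasing with $\sup s_n\ge1_c$. If no $s_n$ is $1_c$ or $\infty$, then every $s_n$ is either soft, hence a $t\le1$, or of the form $a_c$ with $a<1$. In both cases $s_n$ lies below the soft element $1$. So $\sup s_n$ is at most the soft $1$, which is strictly below $1_c$: a contradiction. Hence some $s_n\ge1_c$.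

We may therefore apply Theorem 1 with $x_i'=x_i=1_c$. It gives $w_1,w_2\in\mathcal E_p$ with
$$w_1+w_2\le1_c,\qquad 1_c\le w_i+z_i\le w_i+(\tfrac1N)_c\quad(i=1,2).$$
By the first inequality, $w_i\ne\infty$. By the second, the sum $w_i+(\frac1N)_c$ formed in $S_p$ either equals $1_c$ or is strictly greater than $1_c$; in both cases $|w_i|+\frac1N\ge1$. So the sum $w_1+w_2$ formed in $S_p$ has underlying number at least $2-\frac2N\ge\frac43>1$, and is strictly greater than $1_c$. Hence $w_1+w_2=\infty\not\le1_c$ in $\mathcal E_p$, a contradiction. $\square$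

The same computation, with $1_c$ replaced by $4$ and $(\frac1N)_c$ by $1$, is the one we did in $E_4$ at the start. Note also that the property in Theorem 1 is not a consequence of (O5)–(O8), since $\mathcal E_p$ satisfies those and fails it.

## Pinching can enlarge a rank

We turn to Theorem 1. Choose orthogonal $a_1,\dots,a_n$ with $[a_i]=x_i$, and orthogonal $b,c$ with $[b]=y$, $[c]=z$. After a small cut, the hypothesis $\sum a_i\precsim b+c$ produces an element $q=g+h$ with $g\precsim b$ and $h\precsim c$, where $q$ is a function of $\sum a_i$ that acts as a unit on certain $v_i\in\mathrm{her}(a_i)$. The obvious choice is then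
$$w_i=[v_igv_i],\qquad z_i=[v_ihv_i].$$
Since $v_i^2=v_iqv_i=v_igv_i+v_ihv_i$, we get $[v_i^2]\le w_i+z_i$, and $w_i\le[g]\le y$, $z_i\le z$. For $n=1$ this is all we want.

For $n\ge2$ the choice fails in exactly one place, $\sum w_i\le y$. The element $\sum_iv_igv_i$ is not a compression $s^*gs$ of $g$ but a pinching, and pinching can enlarge a Cuntz class. Already in $2\times2$ matrices, let $v_i=e_{ii}$, and let $g,h$ be the projections onto the lines spanned by $(1,1)$ and $(1,-1)$:
$$g=\tfrac12\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad h=\tfrac12\begin{pmatrix}1&-1\\-1&1\end{pmatrix},\qquad g+h=1,\qquad e_{11}ge_{11}+e_{22}ge_{22}=\tfrac12\cdot1 .$$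
Here $g$ has rank $1$ and its pinching has rank $2$, so $w_1+w_2=2\not\le1=[g]$.

The way out is to look for one element $\omega=\sum\omega_i$, with $\omega_i\in\mathrm{her}(v_i)$, that almost annihilates $h$. Then
$$\omega^2=\omega q\omega=\omega g\omega+\omega h\omega\approx\omega g\omega ,$$
and $\omega g\omega$ is a genuine compression of $g$, so up to a small cut $\omega^2\precsim g$. To make $\omega$ small on $h$, keep in each corner only the part of $v_i$ where $h_i=v_ihv_i$ is close to $0$. The part thrown away lives where $h_i$ is bounded below, so it is controlled by $[h_i]\le z$. Each corner may use all of $z$ for this, and this is why no bound on $\sum z_i$ is claimed. The cross terms $\omega_ih\omega_j$ cause no trouble: $h\ge0$, so all of them are controlled by the norms $\|h^{1/2}\omega_i\|$.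

In the matrix example, $h_i=\frac12e_{ii}$ is not small, everything is thrown away, $w_i=0$, and $z_i=[e_{ii}]=1\le[h]$, which is a legitimate solution.

## Proof of Theorem 1: cutting where $h$ is small

Let $B=A\otimes\mathcal K$. By (S3) choose pairwise orthogonal $a_1,\dots,a_n\in B_+$ with $[a_i]=x_i$, and orthogonal $b,c\in B_+$ with $[b]=y$, $[c]=z$. By (S2) choose $\varepsilon>0$ with $x_i'\le[(a_i-3\varepsilon)_+]$ for all $i$; the least of finitely many values will do. Put $a=\sum a_i$. Then $[a]=\sum x_i\le y+z=[b+c]$, so $a\precsim b+c$.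

**Step 1: an exact decomposition $q=g+h$.** The purpose is to turn $a\precsim b+c$ into an equation for a function of $a$ that equals $1$ on the large part of the spectrum.

There is $t\in B$ with $\|a-t^*(b+c)t\|<\varepsilon$. By (S1), $(a-\varepsilon)_+=d^*t^*(b+c)td$ for some $d\in B$. Let $\kappa:[0,\infty)\to[0,1]$ be $0$ on $[0,\frac32\varepsilon]$, $1$ on $[2\varepsilon,\infty)$, and linear in between. Let $m(s)=(\kappa(s)/(s-\varepsilon))^{1/2}$ for $s>\varepsilon$ and $m(s)=0$ for $s\le\varepsilon$. This is continuous, because $\kappa$ vanishes up to $\frac32\varepsilon$; also $m(0)=0$, so $m(a)\in B$, and $m(s)^2(s-\varepsilon)_+=\kappa(s)$. With $r=td\,m(a)$,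
$$q:=\kappa(a)=m(a)(a-\varepsilon)_+m(a)=r^*(b+c)r=g+h,\qquad g=r^*br\precsim b,\quad h=r^*cr\precsim c, \tag{1}$$
and $0\le h\le q\le1$.

**Step 2: the elements $\omega_i$ and the bound $\sum w_i\le y$.** The purpose is to build orthogonal elements, one under each $a_i$, whose sum almost annihilates $h$.

Let $v:[0,\infty)\to[0,1]$ be $0$ on $[0,2\varepsilon]$, $1$ on $[3\varepsilon,\infty)$, and linear in between. Put $v_i=v(a_i)$. The $v_i$ are pairwise orthogonal since the $a_i$ are. For the same reason, and because $\kappa(0)=0$, we have $q=\sum_j\kappa(a_j)$. The terms with $j\ne i$ kill $v_i$, and $\kappa v=v$, so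
$$qv_i=v_i . \tag{2}$$
Let $h_i=v_ihv_i$. Fix $\delta>0$ with $n^2\delta<\frac1{16}$, and let $\varphi(s)=\max(0,1-s/\delta)$ and $\psi=1-\varphi$, so that $\psi(0)=0$ and $\psi(h_i)\in B$. With $\varphi(h_i)=1-\psi(h_i)$ in the unitization, put
$$\omega_i=v_i\varphi(h_i)v_i=v_i^2-v_i\psi(h_i)v_i\in B_+,\qquad\omega=\sum_i\omega_i .$$
Since $0\le\varphi\le1$ and $0\le v_i\le1$, the $\omega_i$ are positive contractions, and they lie in $\overline{v_iBv_i}$. Hence they are pairwise orthogonal, and (2) gives $q\omega=\omega$.

Next we measure $h$ against $\omega_i$. Since $v_ihv_i=h_i$,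
$$\|h^{1/2}\omega_i\|^2=\|\omega_ih\omega_i\|=\|v_i\varphi(h_i)\,h_i\,\varphi(h_i)v_i\|\le\sup_{s\ge0}s\varphi(s)^2\le\delta ,$$
the last inequality because $\varphi$ vanishes for $s\ge\delta$ and $\varphi\le1$. Adding up, $\|h^{1/2}\omega\|\le n\sqrt\delta$, so $\|\omega h\omega\|\le n^2\delta$. From $q\omega=\omega$ and (1) we get $\omega^2=\omega q\omega=\omega g\omega+\omega h\omega$, hence
$$\|\omega^2-\omega g\omega\|\le n^2\delta<\tfrac1{16}.$$
By (S1), $(\omega^2-\frac1{16})_+\precsim\omega g\omega\precsim g\precsim b$.

Now define
$$w_i=[(\omega_i-\tfrac14)_+]=[(\omega_i^2-\tfrac1{16})_+].$$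
The two classes agree because both functions of $\omega_i$ are positive exactly on $(\frac14,\infty)$. Since the $\omega_i$ are pairwise orthogonal, $\omega^2=\sum\omega_i^2$ and $(\omega^2-\frac1{16})_+=\sum(\omega_i^2-\frac1{16})_+$ is an orthogonal sum. Therefore
$$\sum_iw_i=[(\omega^2-\tfrac1{16})_+]\le[b]=y .$$
Also $w_i\le[\omega_i]\le[v_i]\le[a_i]=x_i$.

**Step 3: the rest of each corner goes into $z$.** The purpose is to define $z_i$ from the part removed in Step 2 and to check that $w_i$ and $z_i$ together cover $x_i'$.

Put $z_i=[v_i\psi(h_i)v_i]$. This element lies in $\mathrm{her}(v_i)$, so $z_i\le[v_i]\le x_i$. Moreover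
$$z_i\le[\psi(h_i)]\le[h_i]=[v_ihv_i]\le[h]\le[c]=z .$$
Since $v_i^2=\omega_i+v_i\psi(h_i)v_i$,
$$\Bigl\|v_i^2-\bigl((\omega_i-\tfrac14)_++v_i\psi(h_i)v_i\bigr)\Bigr\|=\|\omega_i-(\omega_i-\tfrac14)_+\|\le\tfrac14<\tfrac12 .$$
By (S1) and subadditivity, $[(v_i^2-\frac12)_+]\le w_i+z_i$. Finally $v^2-\frac12=\frac12>0$ on $[3\varepsilon,\infty)$, so $(a_i-3\varepsilon)_+\precsim(v_i^2-\frac12)_+$ by (S2), and
$$x_i'\le[(a_i-3\varepsilon)_+]\le w_i+z_i.\qquad\square$$

## Local dimension functions

In the proof of Theorem 2 the underlying number $|x|$ played the role of a measure of size for elements below $1_c$. The following statement isolates what was used. It needs neither simplicity nor a total order.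

**Proposition 3.** Let $A$ be any $\mathrm C^*$-algebra and $e\in\mathrm{Cu}(A)$. Let $\lambda:\{x\le e\}\to[0,1]$ satisfy: $\lambda(e)=1=\sup_{e'\ll e}\lambda(e')$; $x\le y+z\Rightarrow\lambda(x)\le\lambda(y)+\lambda(z)$; and $x+y\le e\Rightarrow\lambda(x)+\lambda(y)\le\lambda(x+y)$. If $z\le e$ and $Ke\le e+z$ for some integer $K\ge1$, then $\lambda(z)\ge1-\frac1K$. In particular, if $Ke\le e+z$ for all $K$, then $\lambda(z)=1$. If $e=nu$ with $n\ge2$, then $3nu\not\le(n+1)u$.

**Proof.** From $0+0\le e$ we get $2\lambda(0)\le\lambda(0)$, so $\lambda(0)=0$; the second condition with $z=0$ then says that $\lambda$ is monotone. By induction, $\sum w_i\le e$ implies $\sum\lambda(w_i)\le\lambda(\sum w_i)\le\lambda(e)=1$.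

Let $e'\ll e$. Theorem 1 with $x_1=\dots=x_K=e$, $y=e$ and $x_i'=e'$ gives $w_i\le e$ with $\sum w_i\le e$ and $e'\le w_i+z_i\le w_i+z$. So $\lambda(e')-\lambda(z)\le\lambda(w_i)$, and summing over $i$,
$$K\bigl(\lambda(e')-\lambda(z)\bigr)\le\sum_{i=1}^K\lambda(w_i)\le1 .$$
Taking the supremum over $e'\ll e$ gives $1-\lambda(z)\le\frac1K$. If this holds for all $K$, then $\lambda(z)=1$.

For the last claim, $u\le e=nu$ and $n\lambda(u)\le\lambda(nu)=1$. If $3nu\le(n+1)u$, that is, $3e\le e+u$, then $\frac1n\ge\lambda(u)\ge1-\frac13=\frac23$, so $n\le\frac32$, contradicting $n\ge2$. $\square$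

For example, suppose $\mathrm{Cu}(A)\cong\mathcal E_p$, and take $e=1_c$, $\lambda(x)=|x|$, $u=(\frac1n)_c$ with $n=p^k\ge2$. The hypotheses hold: $e\ll e$; if $x\le y+z$ and $y+z=\infty$, then $|y|+|z|\ge1\ge|x|$, while if $y+z\ne\infty$ the inequality for $|\cdot|$ follows from monotonicity; and if $x+y\le1_c$ the sum is the one in $S_p$. But $3nu=\infty=(n+1)u$, so Theorem 2 follows again.

## Multiples of a small element as a ruler

For the rest of the lecture $A\ne0$ is simple and $B=A\otimes\mathcal K$. The aim is to find all totally ordered Cuntz semigroups of such $A$. We collect three facts.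

*There is a greatest element $\infty$, and $\infty=\sup_nnx$ for every $x\ne0$.* Let $x=[a]\ne0$, $b\in B_+$ and $\varepsilon>0$. Since $B$ is simple, finite sums $u=\sum_{i=1}^kr_ias_i$ are dense in $B$; choose one close enough to $b^{1/2}$ that $\|b-u^*u\|<\varepsilon$. Then
$$u^*u\le k\sum_is_i^*ar_i^*r_ias_i\le k\max_i\|r_i\|^2\sum_is_i^*a^2s_i ,$$
so $[(b-\varepsilon)_+]\le[u^*u]\le k[a^2]=kx$. Taking the supremum over $\varepsilon$ gives $[b]\le\sup_nnx$. Hence:

(F) *If $x+y\le x$ and $y\ne0$, then $x=\infty$.* By induction $x+ky\le x$, so $ky\le x$ for all $k$, and $\infty=\sup_kky\le x$.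

*The elementary case.* If $B\cong\mathcal K(H)$, then $\mathrm{Cu}(A)=\overline{\mathbb N}$, a class being given by the rank. Indeed, ranks do not grow under compressions and are lower semicontinuous, so $a\precsim b$ implies $\mathrm{rank}\,a\le\mathrm{rank}\,b$. Conversely, if the ranks are so ordered, each $(a-\varepsilon)_+$ has finite rank, some $(b-\eta)_+$ has at least that rank, and finite-rank elements are equivalent to their range projections, which compare by rank.

(H) *If $B\not\cong\mathcal K(H)$ and $\mathrm{Cu}(A)$ is totally ordered, then for $x\ne0$ and $m\ge1$ there is $y\ne0$ with $my\le x$.* A nonzero finite-dimensional hereditary subalgebra of $B$ would contain a projection $e$ with $eBe=\mathbb Ce$, and a simple $\mathrm C^*$-algebra with such a projection is isomorphic to some $\mathcal K(H)$. So for $x=[a]$ the algebra $\mathrm{her}(a)$ is infinite-dimensional. It therefore contains $m$ nonzero pairwise orthogonal positive elements. By total order their classes have a least one, $y\ne0$, and $my$ is at most the class of their sum, hence at most $x$.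

**Theorem 4.** Let $A$ be simple with $\mathrm{Cu}(A)$ totally ordered. If $x\ne\infty$, then $nx\ne\infty$ for all $n$. Consequently $\mathrm{Cu}(A)$ is almost unperforated.

Almost unperforated means: $(n+1)x\le ny$ for some $n\ge1$ implies $x\le y$. In $\mathcal E_p$ we had the function $|\cdot|$. Here no such function is given; in its place we use the multiples $y,2y,3y,\dots$ of a small element, and total order to compare with them.

**Proof.** The first claim is clear for $\overline{\mathbb N}$, so assume $B\not\cong\mathcal K(H)$. Suppose $x\ne\infty$ and $nx=\infty$. Then $x\ne0$. By (H) choose $y\ne0$ with $5y\le x$.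

**Step 1: some multiple of $y$ is $\infty$.** We need this so that the ruler has an end. Suppose no multiple is $\infty$. If $x\le ky$ for some $k$, then $\infty=nx\le nky$, which is excluded. So by total order $ky\le x$ for all $k$, and $x=\infty$, a contradiction.

**Step 2: the last finite mark.** We now find the point of the ruler that corresponds to $1_c$ in $\mathcal E_p$. Let $m$ be maximal with $my\ne\infty$. Since $5y\le x\ne\infty$, we have $m\ge5$; and $(m+1)y=\infty$. If $my\le(m-1)y$, then (F), applied to $(m-1)y+y\le(m-1)y$, gives $(m-1)y=\infty$ and hence $my=\infty$, a contradiction. So $my\not\le(m-1)y$. Since $my$ is a supremum of elements way below it, there is $x'\ll my$ with $x'\not\le(m-1)y$.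

**Step 3: splitting two copies of $my$.** This is the computation from $E_4$. We have $my+my\le\infty=my+y$. Theorem 1 gives $w_1,w_2$ with $w_1+w_2\le my$ and $x'\le w_i+y$. If $w_i\le(m-2)y$, then $x'\le(m-1)y$, which is false. So by total order $w_i\ge(m-2)y$ for $i=1,2$, and
$$my\ge w_1+w_2\ge2(m-2)y\ge(m+1)y=\infty,$$
where $2(m-2)\ge m+1$ because $m\ge5$. This contradicts $my\ne\infty$.

**Step 4: almost unperforation.** Let $(n+1)x\le ny$ and suppose $x\not\le y$. Then $y\le x$ by total order, $y\ne\infty$, $x\ne0$, and $nx+x\le ny\le nx$. By (F), $nx=\infty$, so $ny\ge(n+1)x=\infty$. The first part of the theorem gives $y=\infty$, a contradiction. $\square$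

## Every totally ordered example has one dimension function

For a subgroup $G\subseteq\mathbb R$, possibly $0$, put $G_+=G\cap[0,\infty)$ and $S_G=G_+\sqcup(0,\infty]$, with compact elements $a_c$ ($a\in G_+$) and soft elements $t\in(0,\infty]$, and with order and sum defined as for $S_p$. Thus $S_p=S_{\mathbb Z[1/p]}$, $S_{\mathbb Z}=\mathbb N\sqcup(0,\infty]$ and $S_0=[0,\infty]$.

**Theorem 5.** If $A\ne0$ is simple and $\mathrm{Cu}(A)$ is totally ordered, then $\mathrm{Cu}(A)$ is isomorphic to one of
$$\{0,\infty\},\qquad\overline{\mathbb N},\qquad S_G\ \ (G\subseteq\mathbb R\text{ a subgroup}),$$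
with $G$ countable if $A$ is separable. Conversely, $\{0,\infty\}$, $\overline{\mathbb N}$ and $S_G$ for every countable $G$ are Cuntz semigroups of separable simple $\mathrm C^*$-algebras. In particular, a simple $A$ with totally ordered $\mathrm{Cu}(A)$ and $\infty\ll\infty$ has $\mathrm{Cu}(A)=\{0,\infty\}$, i.e. it is purely infinite.

The last sentence follows from the first: in $\overline{\mathbb N}$ and in $S_G$ the element $\infty$ is the supremum of the (soft, in the case of $S_G$) elements $1,2,3,\dots$, so it is not compact. And $\mathrm{Cu}(A)=\{0,\infty\}$ says that any two nonzero positive elements are Cuntz equivalent.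

This excludes $\mathcal E_p$ once more. If $\mathrm{Cu}(A)\cong\mathcal E_p$, then $A\neq 0$ is simple: let $I\ne0$ be a closed ideal of $A$ and $0\ne c\in(I\otimes\mathcal K)_+$. Then $n[c]=\infty$ for some $n$, so every $b\in B_+$ is a limit of elements $r^*c'r$, where $c'\in I\otimes\mathcal K$ represents $n[c]$. Hence $I\otimes\mathcal K=B$ and $I=A$. Since $\mathcal E_p$ is totally ordered and $\infty\ll\infty$ in it, Theorem 5 would give $\mathcal E_p\cong\{0,\infty\}$, which is false.

**Proof of necessity.** Assume $B\not\cong\mathcal K(H)$ and $\mathrm{Cu}(A)\ne\{0,\infty\}$. Let $F=\mathrm{Cu}(A)\setminus\{\infty\}$. It is a submonoid: $0\in F$, and for $x,y\in F$ Theorem 4 and total order give $x+y\le2\max(x,y)\ne\infty$. Note that any element below an element of $F$ is in $F$.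

**Step 0: the dimension function $\lambda$.** The purpose is to build an additive, strictly positive map $\lambda:F\to[0,\infty)$ with dense image.

If $x,y\in F$ and $y\ne0$, some $k$ has $x\le ky$; otherwise $ky\le x$ for all $k$, and $x=\infty$. Fix $0\ne u\in F$. If $mu\le m'u$, then $m\le m'$: otherwise $m'u+(m-m')u\le m'u$, so $m'u=\infty$ by (F), contrary to Theorem 4. For $x\in F$ and $k\ge1$ let
$$m_k(x)=\max\{m:mu\le kx\}.$$
This is finite, since otherwise $kx=\infty$, again contrary to Theorem 4. By total order,
$$m_k(x)u\le kx\le(m_k(x)+1)u. \tag{3}$$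
Adding the inequalities $m_k(x)u\le kx$ and $m_l(x)u\le lx$ gives $m_{k+l}(x)\ge m_k(x)+m_l(x)$. Adding (3) for $x$ and $y$ gives
$$m_k(x)+m_k(y)\le m_k(x+y)\le m_k(x)+m_k(y)+2 .$$
If $x\le ju$, then $m_k(x)u\le kju$, so $m_k(x)\le kj$; and some such $j$ exists. By Fekete's lemma
$$\lambda(x):=\lim_k\frac{m_k(x)}k=\sup_k\frac{m_k(x)}k\in[0,\infty)$$
exists. It is additive and monotone, and $\lambda(u)=1$ since $m_k(u)=k$. If $x\ne0$, some $k$ has $u\le kx$, so $m_k(x)\ge1$ and $\lambda(x)\ge\frac1k>0$. By total order and monotonicity,
$$\lambda(x)<\lambda(y)\implies x\le y. \tag{4}$$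
By (H), for each $m$ there is $y\ne0$ with $my\le u$, so $0<\lambda(y)\le\frac1m$. A submonoid of $[0,\infty)$ with arbitrarily small positive elements is dense, so $\lambda(F)$ is dense in $[0,\infty)$.

**Step 1: non-compact elements are approximated strictly from below.** We show: if $x=[a]\in F$ is non-compact, then $\lambda(x')<\lambda(x)$ for every $x'\ll x$, and $\sup_{x'\ll x}\lambda(x')=\lambda(x)$.

If $0$ were not a cluster point of the spectrum of $a$, then $a$ would be equivalent to a projection obtained by functional calculus, and $x$ would be compact by (S4). So $0$ is a cluster point. Let $x'\ll x$ and $x'\le[(a-\varepsilon)_+]$. Choose a continuous $f\ge0$ supported in $(0,\varepsilon)$ with $f(a)\ne0$. Then $f(a)\perp(a-\varepsilon)_+$ in $\mathrm{her}(a)$, so $[(a-\varepsilon)_+]+[f(a)]\le x$, and $\lambda(x')\le\lambda(x)-\lambda([f(a)])<\lambda(x)$.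

For the second claim let $f_\varepsilon(s)=\max(0,\min(s,2\varepsilon-s))$, which is positive exactly on $(0,2\varepsilon)$. Then $(s-\varepsilon)_++f_\varepsilon(s)>0$ for all $s>0$, so $x\le[(a-\varepsilon)_+]+[f_\varepsilon(a)]$, while $[(a-\varepsilon)_+]\ll x$ by (S2). If the claim fails, there is therefore $\gamma>0$ with $\lambda([f_\varepsilon(a)])\ge\gamma$ for all $\varepsilon>0$. Choose $z\in F$ with $0<\lambda(z)<\gamma$. By (4), $z\le[f_\varepsilon(a)]$ for all $\varepsilon$. Choose $0\ne z'\ll z$. Starting with any $\varepsilon_1>0$, choose inductively $\delta_j>0$ with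
$$z'\le[(f_{\varepsilon_j}(a)-\delta_j)_+],$$
which is possible by (S2) since $z'\ll[f_{\varepsilon_j}(a)]$, and then $\varepsilon_{j+1}>0$ with $2\varepsilon_{j+1}\le\delta_j$. The function $(f_{\varepsilon_j}-\delta_j)_+$ is supported in $[\delta_j,2\varepsilon_j]$ and vanishes at the endpoints, and $2\varepsilon_{j+1}\le\delta_j$. So the elements $(f_{\varepsilon_j}(a)-\delta_j)_+$ are pairwise orthogonal in $\mathrm{her}(a)$, and $kz'\le x$ for all $k$. Then $x=\infty$, a contradiction.

**Step 2: the compact elements form a $G_+$.** Let $F_c$ be the set of compact elements of $F$; we show that $\lambda$ is injective on $F_c$ and that $\lambda(F_c)=G_+$ for a subgroup $G$ of $\mathbb R$.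

Let $0\ne x=[a]\in F$ be compact. Then $x\le[(a-\varepsilon)_+]$ for some $\varepsilon>0$. If $0$ were a cluster point of the spectrum of $a$, then with $f$ as in Step 1 we would have $x+[f(a)]\le[(a-\varepsilon)_+]+[f(a)]\le x$, and $x=\infty$ by (F), a contradiction. So $x$ is the class of a projection. If $x=[e]\le y=[f]$ with projections $e,f$, then by (S4) $e\sim e'\le f$ for a projection $e'$, so
$$y=x+[f-e'],\qquad[f-e']\ \text{compact}. \tag{5}$$
If $x,y\in F_c$ have $\lambda(x)=\lambda(y)$, we may assume $x\le y$; then $\lambda([f-e'])=0$ in (5), so $[f-e']=0$ and $x=y$. Thus $\lambda$ is injective on $F_c$.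

Let $D=\lambda(F_c)$. It is a submonoid of $[0,\infty)$, since orthogonal sums of projections are projections. Let $d=\lambda(x)\le d'=\lambda(y)$ with $x,y\in F_c$. If $x\le y$, (5) gives $d'-d\in D$. If $y\le x$, then $d'\le d$, so $d'-d=0\in D$. Hence $D=G_+$ for the group $G=D-D$. If $A$ is separable, $B$ has only countably many classes of projections, so $G$ is countable.

**Step 3: the order.** We show that the order on $F$ is the one prescribed in $S_G$.

Let $x\in F$ be non-compact and $y\in F$ with $\lambda(x)\le\lambda(y)$. For $x'\ll x$ Step 1 gives $\lambda(x')<\lambda(x)\le\lambda(y)$, so $x'\le y$ by (4); taking suprema, $x\le y$. With monotonicity: for non-compact $x$, $x\le y\iff\lambda(x)\le\lambda(y)$. In particular $\lambda$ is injective on the non-compact elements of $F$.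

Let $x\in F$ be compact and $y\in F$ non-compact. If $x\le y$, then $x\ll x\le y$, so $x\ll y$ and $\lambda(x)<\lambda(y)$ by Step 1. Conversely $\lambda(x)<\lambda(y)$ gives $x\le y$ by (4). Finally, for compact $x,y$ with $\lambda(x)\le\lambda(y)$, either $x\le y$, or $y\le x$; in the second case the values agree and $x=y$ by Step 2.

**Step 4: every soft value occurs.** We show that each $t\in(0,\infty)$ is $\lambda(x)$ for a non-compact $x\in F$.

By density choose $x_n\in F$ with $\lambda(x_n)$ strictly increasing to $t$. By (4) the sequence $(x_n)$ is increasing; let $x=\sup x_n$. Choose $w\in F$ with $\lambda(w)>t$. Then $x_n\le w$ for all $n$, so $x\le w$ and $x\in F$. If $x$ were compact, then $x\le x_n$ for some $n$, and $\lambda(x)\le\lambda(x_n)<\lambda(x_{n+1})\le\lambda(x)$, a contradiction. So $x$ is non-compact. Clearly $\lambda(x)\ge t$. If $x'\ll x$, then $x'\le x_n$ for some $n$, so $\lambda(x')<t$, and $\lambda(x)\le t$ by Step 1.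

**Step 5: sums, and the isomorphism.** It remains to see when a sum is compact. Sums of compact elements are compact. Let $x\in F$ be non-compact and $y\in F$, and suppose $x+y$ is compact. Write $x=\sup x_n$ with $x_n\ll x_{n+1}$. Then $x+y=\sup(x_n+y)$, so $x+y\le x_n+y$ for some $n$, and $\lambda(x)\le\lambda(x_n)$. But $x_n\ll x$, so this contradicts Step 1. Hence $x+y$ is non-compact. Finally $\infty=\sup nu$ with all $nu\ne\infty$, so $\infty$ is not compact.

Map $x\in F_c$ to $\lambda(x)_c$, each non-compact $x\in F$ to the soft element $\lambda(x)$ (which is positive, since $0$ is compact), and $\infty$ to $\infty$. By Steps 1–5 this is an isomorphism of ordered semigroups $\mathrm{Cu}(A)\cong S_G$, hence of $\mathrm{Cu}$-semigroups.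

## Realizing the list

**Proof of the converse in Theorem 5.** We have $\mathrm{Cu}(\mathcal O_2)=\{0,\infty\}$ and $\mathrm{Cu}(\mathbb C)=\overline{\mathbb N}$. Rescaling by $c>0$ gives $S_{cG}\cong S_G$.

**Case $G\cong\mathbb Z$.** Here $S_G\cong\mathbb N\sqcup(0,\infty]=\mathrm{Cu}(\mathcal Z)$ for the Jiang–Su algebra $\mathcal Z$ (Perera–Toms, *Recasting the Elliott conjecture*, Math. Ann. 2007; Brown–Perera–Toms, *The Cuntz semigroup, the Elliott conjecture, and dimension functions on C\*-algebras*, Crelle 2008).

**Case $G=0$.** Here $S_0=[0,\infty]=\mathrm{Cu}(\mathcal W)$ for the Jacelon–Razak algebra $\mathcal W$ (Robert, *Classification of inductive limits of 1-dimensional NCCW complexes*, Adv. Math. 2012; see also Antoine–Perera–Thiel, *Tensor products and regularity properties of Cuntz semigroups*, Mem. AMS 2018).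

**Case $G$ countable and dense in $\mathbb R$.** The purpose is to find an AF algebra and to recognize its Cuntz semigroup by the necessity part. Being totally ordered, $G$ is unperforated and has Riesz interpolation; being a subgroup of $\mathbb R$, it is simple as an ordered group. By the Effros–Handelman–Shen theorem there is a separable simple stable AF algebra $A$ whose monoid $V(A)$ of Murray–von Neumann classes of projections is $G_+$. By (S4), Cuntz comparison of projections is the order of $G_+$. So projections are comparable, and $V(A)\to\mathrm{Cu}(A)$ is an order-embedding.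

*$\mathrm{Cu}(A)$ is totally ordered.* Hereditary subalgebras of AF algebras are AF, so $\mathrm{her}(a)$ has an increasing approximate unit of projections $p_n$. Each $p_n\precsim a$; and $a^{1/2}p_na^{1/2}\to a$, so for every $\varepsilon>0$ some $n$ has $(a-\varepsilon)_+\precsim a^{1/2}p_na^{1/2}\precsim p_n$. Thus $[a]=\sup[p_n]$. Given $\sup[p_n]$ and $\sup[q_m]$, either each $p_n$ lies below some $q_m$, and then $\sup[p_n]\le\sup[q_m]$; or some $p_n$ lies above all $q_m$, and then $\sup[q_m]\le\sup[p_n]$.

*Which entry of the list is it?* It is not $\{0,\infty\}$, since it contains a copy of the infinite set $G_+$. It is not $\overline{\mathbb N}$, since the dense $G_+$ contains infinite strictly decreasing sequences and $\overline{\mathbb N}$ does not. So $\mathrm{Cu}(A)\cong S_{G'}$, where $G'_+=\lambda(F_c)$ as in the necessity part. There $\infty$ is not compact, so all classes of projections lie in $F_c$, and by Step 2 they exhaust it. Hence $G'_+$ is the image of $G_+$ under an injective order-preserving additive map $\theta:G_+\to[0,\infty)$.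

*The map $\theta$ is multiplication by a constant.* Let $g,h>0$ in $G$; by injectivity $\theta(g),\theta(h)>0$. If $\frac mn<\frac gh$ with positive integers $m,n$, then $mh\le ng$, so $m\theta(h)\le n\theta(g)$ and $\frac mn\le\frac{\theta(g)}{\theta(h)}$. In the same way $\frac mn>\frac gh$ gives $\frac mn\ge\frac{\theta(g)}{\theta(h)}$. So $\theta(g)/\theta(h)=g/h$, that is, $\theta(g)=cg$ with a constant $c>0$. Hence $G'=cG$ and $\mathrm{Cu}(A)\cong S_{cG}\cong S_G$. $\square$
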